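\title{Acceptable Lie groups are strongly acceptable}

\begin{abstract}
Two homomorphisms from a group $\Gamma$ to a Lie group $G$ are element-conjugate if the two images of each element of $\Gamma$ are conjugate in $G$. The group $G$ is acceptable if element-conjugate homomorphisms from finite groups are conjugate by a single element of $G$, and strongly acceptable if this holds for all compact groups. We prove that the two notions coincide for every real Lie group with finitely many connected components. For acceptable $G$ it even suffices to compare the images of the elements of finite order in a torus-by-finite subgroup of $\Gamma$. The proof applies acceptability to explicit test subgroups of $G$. These exclude the spin groups, $PSO(8)$ and the types $E_6,E_7,E_8,F_4$ as simple factors, and they produce the elements of $G$ that are needed to realize a conjugation found by character theory.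
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $G$ is a real Lie group with finitely many connected components. For $g\in G$ we write $\mathrm{Ad}(g)$ for the conjugation $y\mapsto gyg^{-1}$ and also for its differential. Homomorphisms from a compact topological group are continuous.

\begin{definition}\label{def:acceptable}
Let $\Gamma$ be a compact group and $\phi_1,\phi_2:\Gamma\to G$ homomorphisms. They are \emph{element-conjugate} if $\phi_1(x)$ and $\phi_2(x)$ are conjugate in $G$ for every $x\in\Gamma$, and \emph{globally conjugate} if there is $g\in G$ with $\phi_2(x)=\mathrm{Ad}(g)(\phi_1(x))$ for all $x\in\Gamma$. The group $G$ is \emph{acceptable} if for every finite group $\Gamma$ any two element-conjugate homomorphisms $\Gamma\to G$ are globally conjugate, and \emph{strongly acceptable} if this holds for every compact group $\Gamma$.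
\end{definition}

For compact $G$ the characters of $G$ separate the conjugacy classes, by the Peter--Weyl theorem. So $\phi_1$ and $\phi_2$ are element-conjugate exactly when $\pi\circ\phi_1\cong\pi\circ\phi_2$ for every finite-dimensional representation $\pi$ of $G$, and acceptability asks whether a homomorphism into $G$ is determined, up to conjugacy, by the way the representations of $G$ restrict along it. Three examples show the range of behavior; each is used again below.

\begin{example}\label{ex:U}
The group $U(N)$ is strongly acceptable. Element-conjugate homomorphisms have equal characters, so $g\phi_1g^{-1}=\phi_2$ for some $g\in GL_N(\mathbb C)$. Then $g^*g$ commutes with $\phi_1$, hence so does $p=(g^*g)^{1/2}$, and the unitary matrix $gp^{-1}$ conjugates $\phi_1$ to $\phi_2$.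
\end{example}

\begin{example}\label{ex:PU3}
The group $PU(3)$ is not acceptable. Let $\omega=e^{2\pi i/3}$, let $\tilde x=\mathrm{diag}(1,\omega,\omega^2)$ and let $\tilde z$ be the cyclic permutation matrix $e_k\mapsto e_{k+1}$. Both lie in $SU(3)$, and $\tilde x\tilde z=\omega\tilde z\tilde x$. Their classes $x,z$ generate a subgroup $E\cong(\mathbb Z/3)^2$ of $PU(3)$. Let $\lambda\in\mathrm{Aut}(E)$ be given by $\lambda(x)=x$, $\lambda(z)=z^{-1}$.

\emph{All nontrivial elements of $E$ are conjugate in $PU(3)$.} For $\tilde v=\tilde x^a\tilde z^b$ we have $\tilde z\tilde v\tilde z^{-1}=\omega^{-a}\tilde v$ and $\tilde x\tilde v\tilde x^{-1}=\omega^b\tilde v$. If $(a,b)\neq(0,0)$ modulo $3$, the spectrum of $\tilde v$ is therefore invariant under multiplication by $\omega$. It has the form $\{\mu,\mu\omega,\mu\omega^2\}$ with $\mu^3=\det\tilde v=1$, so it is $\{1,\omega,\omega^2\}$.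

\emph{No element of $PU(3)$ induces $\lambda$ on $E$.} If $g\tilde xg^{-1}$ and $g\tilde zg^{-1}$ were scalar multiples of $\tilde x$ and $\tilde z^{-1}$, conjugating $\tilde x\tilde z=\omega\tilde z\tilde x$ by $g$ would give $\tilde x\tilde z^{-1}=\omega\tilde z^{-1}\tilde x$, while the relation itself gives $\tilde x\tilde z^{-1}=\omega^{-1}\tilde z^{-1}\tilde x$.

So the inclusion of $E$ and its composite with $\lambda$ are element-conjugate and not globally conjugate.
\end{example}

\begin{example}\label{ex:SO8}
The group $SO(8)$ is not strongly acceptable. Let $\Gamma=SU(3)$ with maximal torus $T$, let $\iota=\mathrm{Ad}:\Gamma\to SO(\mathfrak{su}(3))=SO(8)$, and let $r\in O(8)$ be the reflection that is $-1$ on a line of $\mathrm{Lie}\,T$ and $1$ on its orthogonal complement. Since $\iota(T)$ fixes this line, $\iota$ and $r\iota r^{-1}$ agree on $T$. Every element of $\Gamma$ is conjugate into $T$, so the two homomorphisms are element-conjugate in $SO(8)$. The complexified adjoint representation is irreducible, so the centralizer of $\iota(\Gamma)$ in $O(8)$ is $\{\pm1\}$. Hence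 $g\iota g^{-1}=r\iota r^{-1}$ forces $g=\pm r\notin SO(8)$.
\end{example}

A strongly acceptable group is acceptable. The question, which comes from \cite{Yu}, is whether the converse holds: \emph{is a Lie group $G$ acceptable if and only if it is strongly acceptable?} One reason to expect a positive answer is approximation. If $\Gamma$ is the closure of an increasing union of finite subgroups, as a torus is, then a compactness argument passes from the finite subgroups to $\Gamma$ (Lemma~\ref{lem:approx}). But this argument already fails for $\Gamma=SO(3)$: its finite subgroups are cyclic, dihedral or of order at most $60$, so an increasing chain of them either stabilizes or stays in a copy of $O(2)$. A failure such as the one in Example~\ref{ex:SO8} has no evident reason to be seen by a finite group. Nevertheless the answer is yes.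

\begin{theorem}\label{thm:A}
Let $G$ be a real Lie group with finitely many connected components. Then $G$ is acceptable if and only if it is strongly acceptable.
\end{theorem}

In particular $SO(8)$ is not acceptable. We prove a stronger statement, in which only a small part of $\Gamma$ is tested. Let $\Gamma$ be a compact Lie group. Fix a maximal torus $T$ of the identity component $\Gamma^0$ and a positive system $\Delta^+$ of roots of $(\Gamma^0,T)$, and let $\Gamma_+$ be the group of all $\gamma\in\Gamma$ that normalize $T$ and preserve $\Delta^+$. Since $\Gamma^0$ acts transitively on the pairs $(T,\Delta^+)$ with stabilizer $T$, we have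
\begin{equation}\label{eq:Gammaplus}
\Gamma=\Gamma^0\,\Gamma_+,\qquad \Gamma_+\cap\Gamma^0=T .
\end{equation}

\begin{theorem}\label{thm:B}
Let $G$ be an acceptable Lie group with finitely many connected components, $\Gamma$ a compact Lie group and $\phi_1,\phi_2:\Gamma\to G$ homomorphisms. If $\phi_1(x)$ and $\phi_2(x)$ are conjugate in $G$ for all $x\in\Gamma_+$ of finite order, then $\phi_1$ and $\phi_2$ are globally conjugate. For connected $\Gamma$ it thus suffices to test the torsion elements of a maximal torus.
\end{theorem}

Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}. Given element-conjugate $\phi_1,\phi_2$ on a compact group $\Gamma$, replace $\Gamma$ by its image in $G\times G$ under $(\phi_1,\phi_2)$ and $\phi_1,\phi_2$ by the two projections. The image is a compact, hence closed, subgroup of a Lie group, so it is a compact Lie group and Theorem~\ref{thm:B} applies.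

The proof of Theorem~\ref{thm:B} rests on the following restriction on the simple factors of an acceptable group.

\begin{theorem}\label{thm:C}
Let $G$ be compact and acceptable, and let $M$ be the connected normal subgroup of $G^0$ belonging to a simple ideal of $\mathrm{Lie}(G)$. Then $M$ is not of type $E_6,E_7,E_8,F_4$. If $M$ has type $B_n$, $n\ge3$, then $M\cong SO(2n+1)$. If $M$ has type $D_n$, $n\ge4$, then $M\cong SO(2n)$ or $M\cong PSO(2n)$, and $M\cong SO(8)$ if $n=4$.
\end{theorem}

The method does not look for finite subgroups of $\Gamma$ beyond those of $\Gamma_+$. Instead, acceptability is applied to test groups built inside $G$, which have nothing to do with $\Gamma$, in order to learn the structure of $G$. Section~\ref{sec:model} shows this in the case $G^0=SO(6)$ and lists what has to be added in general. Sections~\ref{sec:reductions}--\ref{sec:local} contain the reductions and the tools, Sections~\ref{sec:cocycles}--\ref{sec:typeA} the consequences of acceptability, and Section~\ref{sec:proof} the proof of Theorem~\ref{thm:B}.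

\section{The model case $G^0=SO(6)$}\label{sec:model}

By a \emph{reflection} we mean an orthogonal map that is $-1$ on a line and $1$ on its orthogonal complement. An orthogonal map that preserves a line commutes with the reflection in that line. A compact Lie group is \emph{torus-by-finite} if its identity component is a torus.

Let $V$ be a Euclidean space, $B\subset SO(V)$ a subgroup and $r$ a reflection. An element $a\in SO(V)$ satisfies $aba^{-1}=rbr^{-1}$ exactly when $r^{-1}a$, which has determinant $-1$, commutes with $b$. So the inclusion of $B$ and its conjugate by $r$ are element-conjugate in $SO(V)$ if and only if each $b\in B$ commutes with some element of determinant $-1$, and globally conjugate in $SO(V)$ if and only if one element of determinant $-1$ commutes with all of $B$. Example~\ref{ex:SO8} is the case $B=\mathrm{Ad}(SU(3))$. We now build a torus-by-finite group with the same behavior in every even dimension $2n\ge6$.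

Write $V=V_0\oplus V_1\oplus\dots\oplus V_{n-1}$ with orthogonal planes $V_i$ and $n\ge3$. Let $q_i$ be a reflection of $V_i$ and $R$ a rotation of $V_0$ by a right angle. The dihedral group $\langle R,q_0\rangle$ of order $8$ has centralizer $\{\pm1\}$ in $O(V_0)$, and all of its elements except $R^{\pm1}$ preserve a line. To repair the exception we let $R$ act on $V_1$ as a reflection, and we use $V_2$ to make the determinants equal to $1$. Put
\begin{gather*}
b_1=(R,q_1,q_2,1,\dots,1),\qquad b_2=(q_0,1,q_2,1,\dots,1),\qquad r=(q_0,1,\dots,1),\\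
T'=\prod_{i\ge1}SO(V_i),\qquad B=\langle T',b_1,b_2\rangle\subset SO(V).
\end{gather*}

\begin{lemma}\label{lem:testD}
The group $B$ is torus-by-finite with $B^0=T'$, it is normalized by $r$, and every $b\in B$ commutes with a reflection of $V$.
\end{lemma}

\begin{proof}
We have $b_1^4=b_2^2=1$ and $b_2b_1b_2^{-1}=b_1^{-1}$, so $\langle b_1,b_2\rangle$ has order at most $8$, and restriction to $V_0$ maps it isomorphically onto $\langle R,q_0\rangle$. It normalizes $T'$, so $B=T'\langle b_1,b_2\rangle$ and $B^0=T'$. The reflection $r$ centralizes $T'$ and $b_2$ and inverts $b_1$.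

Let $b\in B$. If $b|_{V_0}$ is $\pm1$ or a reflection, then $b$ preserves a line in $V_0$. Otherwise $b|_{V_0}=R^{\pm1}$. Let $\chi$ be the character of $\langle R,q_0\rangle$ with $\chi(R)=-1$ and $\chi(q_0)=1$. The homomorphisms $b\mapsto\det(b|_{V_1})$ and $b\mapsto\chi(b|_{V_0})$ are both trivial on $T'$ and on $b_2$ and equal to $-1$ on $b_1$, so they coincide. Hence $b|_{V_1}$ is a reflection, and $b$ preserves a line in $V_1$.
\end{proof}

\begin{proposition}\label{prop:model}
Let $G$ be acceptable with $G^0=SO(6)$, and let $\Gamma$ be a connected compact group. Then element-conjugate homomorphisms $\phi_1,\phi_2:\Gamma\to G$ are globally conjugate.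
\end{proposition}

\begin{proof}
The images lie in $SO(6)$. Every automorphism of $SO(6)$ is $\mathrm{Ad}(u)$ with $u\in O(6)$ (see (F4) below), so $\phi_1(x)$ and $\phi_2(x)$ are conjugate in $O(6)$ and have the same trace. Orthogonal representations with equal characters are conjugate in the orthogonal group (Lemma~\ref{lem:OSp}), so $h\phi_1h^{-1}=\phi_2$ with $h\in O(6)$. If $\det h=1$, then $h\in G$ and we are done. If $\det h=-1$, we need an element of $G$ that acts on $SO(6)$ as $\mathrm{Ad}(h)$, and only acceptability can supply it.

Take $n=3$ above and let $B_4\subset B$ be generated by $b_1,b_2$ and the $16$ elements of $T'$ of order dividing $4$; it is a group of order $128$. By Lemma~\ref{lem:testD}, $b\mapsto b$ and $b\mapsto rbr^{-1}$ are element-conjugate homomorphisms $B_4\to SO(6)\subset G$. So there is $y\in G$ with $yby^{-1}=rbr^{-1}$ on $B_4$. Let $y$ act on $SO(6)$ as $\mathrm{Ad}(u)$. Then $d=r^{-1}u$ centralizes $B_4$. It commutes with the right-angle rotations of $V_1$ and of $V_2$, so it preserves $V_1$, $V_2$ and $V_0$. On each $V_i$ it commutes with a right-angle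 rotation and a reflection, so it is $\pm1$ there. Hence $\det d=1$ and $\det u=-1$. Now $hu^{-1}\in SO(6)$, and $(hu^{-1})y\in G$ acts on $SO(6)$ as $\mathrm{Ad}(h)$.
\end{proof}

The proof has two independent halves: character theory in a classical group slightly larger than $G^0$ produces an intertwiner $h$, and a test group forces $G$ to contain an element that realizes $h$. Three things change in general.
\begin{enumerate}
\item If $\Gamma$ is disconnected, its images leave $G^0$, and there is no standard representation in which to compare characters. We first arrange $\phi_1=\phi_2$ on $\Gamma_+$, and then look for $y\in G$ that commutes with $\phi_1(\Gamma_+)$ and conjugates $d\phi_1$ to $d\phi_2$. The correcting elements must therefore commute with prescribed elements outside $G^0$.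
\item If $\mathrm{Lie}(G)$ has several simple ideals, we correct one ideal at a time, and the correcting elements must act trivially on the other ideals and commute with each other. Section~\ref{sec:local} attaches to each ideal a subgroup $Q_j$ in which the correction is to be found.
\item The first half needs a group in which one character decides conjugacy. Section~\ref{sec:characters} provides this for the classical groups and for $G_2$, and Theorem~\ref{thm:C} says that nothing else occurs.
\end{enumerate}

\section{Standard facts and reductions}\label{sec:reductions}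

\subsection{Compact Lie groups}

A maximal torus of a compact Lie group means a maximal torus of its identity component. Let $K$ be compact and connected with maximal torus $S$. The roots are the nontrivial characters $\theta:S\to U(1)$ by which $S$ acts on $\mathrm{Lie}(K)_{\mathbb C}$; the root spaces are lines. Each root has a coroot $\theta^\vee:U(1)\to S$, and $\theta'(\theta^\vee(z))=z^{\langle\theta',\theta^\vee\rangle}$ with $\langle\theta,\theta^\vee\rangle=2$. The Weyl group $W(K)=N_K(S)/S$ is finite and contains the reflections $s_\theta(s)=s\,\theta^\vee(\theta(s))^{-1}$. If $\theta'\ne\pm\theta$, then $\langle\theta',\theta^\vee\rangle\langle\theta,\theta'^\vee\rangle\in\{0,1,2,3\}$, and the two factors vanish together. An automorphism of $K$ that preserves $S$ permutes the roots and, compatibly, the coroots. We use the following facts.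

\begin{itemize}
\item[(F1)] \emph{If $\alpha\in\mathrm{Aut}(K)$ is trivial on $S$, then $\alpha=\mathrm{Ad}(s)$ for some $s\in S$.} Indeed, $\alpha$ acts on the root space of $\theta$ by a scalar $c_\theta$. It preserves the Killing form of the derived algebra and commutes with complex conjugation, so $|c_\theta|=1$ and $c_{-\theta}=\overline{c_\theta}$. The simple roots are linearly independent, so there is $s\in S$ with $\theta(s)=c_\theta$ for all simple $\theta$. Then $\mathrm{Ad}(s)^{-1}\alpha$ fixes $\mathrm{Lie}\,S$ and the root vectors of the simple roots and of their negatives. These generate $\mathrm{Lie}(K)_{\mathbb C}$.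
\item[(F2)] \emph{If $S$ is a maximal torus of a compact Lie group $C$, then $C=C^0N_C(S)$, and $N_C(S)$ is torus-by-finite with identity component $S$.} For $c\in C$ the maximal tori $cSc^{-1}$ and $S$ are conjugate by some $k\in C^0$, so $c\in C^0N_C(S)$; and $W(C^0)$ is finite.
\item[(F3)] \emph{An automorphism of a compact Lie algebra permutes the simple ideals; if it fixes a nonzero element of a simple ideal, it preserves that ideal.}
\item[(F4)] \emph{Automorphisms.} All automorphisms of the compact algebras of types $B_n$, $C_n$, $G_2$ are inner. For $n\ge3$ every automorphism of $\mathfrak{su}(n)$ is $\mathrm{Ad}(g)$ with $g$ unitary or antiunitary on $\mathbb C^n$, and it is inner exactly when $g$ is unitary. For $n\ge3$, $n\ne4$, every automorphism of $\mathfrak{so}(2n)$ is $\mathrm{Ad}(u)$ with $u\in O(2n)$. For all $n\ge3$, $\mathrm{Ad}(u)$ is trivial only for $u=\pm1$, and hence inner exactly when $\det u=1$. The algebra $\mathfrak{so}(8)$ has three real $8$-dimensional irreducible representations: $V=\mathbb R^8$ with weights $\pm e_i$, and the half-spin representations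 $S^\pm$ with weights $\frac12(\pm e_1\pm e_2\pm e_3\pm e_4)$, the number of minus signs being even for $S^+$ and odd for $S^-$. Each $V'\in\{V,S^+,S^-\}$ identifies $\mathfrak{so}(8)$ with $\mathfrak{so}(V')$. The group $\mathrm{Out}(\mathfrak{so}(8))\cong S_3$ is the full permutation group of the three classes, and the automorphisms whose class fixes $V'$ are the $\mathrm{Ad}(u)$ with $u\in O(V')$. The kernel of $Spin(8)\to SO(V)$ acts as $\{\pm1\}$ on $S^\pm$.
\item[(F5)] \emph{Global forms.} The simply connected cover of a compact connected semisimple group $K$ is compact, and $\pi_1(K)$ is the quotient of the cocharacter lattice of $S$ by the lattice spanned by the coroots. The center of the simply connected group is $\mathbb Z/2$ for $B_n$ and $E_7$, $\mathbb Z/4$ for $D_n$ with $n$ odd, $(\mathbb Z/2)^2$ for $D_n$ with $n$ even, $\mathbb Z/3$ for $E_6$, and trivial for $E_8$, $F_4$, $G_2$. In low rank $A_1=C_1$, $B_2=C_2$, $A_3=D_3$, and $SU(4)/\{\pm1\}\cong SO(6)$.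
\end{itemize}

An overline $\bar b$ on a group element denotes its image under the covering map at hand; on numbers and where stated it denotes complex conjugation. ``$x$ acts as $\alpha$'' refers to conjugation by $x$.

\subsection{Reduction to compact $G$}

This is the only place where the finiteness of $G/G^0$ is used. By Mostow's theorem \cite[Ch.~XV, Thm.~3.1]{Hochschild}, $G$ has a maximal compact subgroup $K$ such that every compact subgroup of $G$ is conjugate to a subgroup of $K$, and a submanifold $\mathcal E\subset G$ with $k\mathcal Ek^{-1}=\mathcal E$ for $k\in K$ such that $\mathcal E\times K\to G$, $(e,k)\mapsto ek$, is a diffeomorphism.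

Let $\phi_1,\phi_2$ be maps from a set $X$ to $K$, and suppose that $\phi_2=g\phi_1g^{-1}$ with $g=ek$. Put $\psi=k\phi_1k^{-1}$. For $x\in X$,
\[
\bigl(\phi_2(x)e\phi_2(x)^{-1}\bigr)\,\phi_2(x)=\phi_2(x)\,e=e\,\psi(x),
\]
and both ends are written in the form $\mathcal E\cdot K$. By uniqueness $\phi_2(x)=\psi(x)$. Thus elements of $K$, and homomorphisms into $K$, that are conjugate under $G$ are conjugate under $K$. It follows that $K$ is acceptable if $G$ is. It also follows that Theorem~\ref{thm:B} for $K$ implies it for $G$, since $\phi_1$ and $\phi_2$ can be conjugated into $K$. \emph{From now on $G$ is compact.}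

\subsection{Torus-by-finite groups}

The next lemma is the only form in which acceptability enters the proof. It will be applied to $\Gamma_+$ and to four kinds of test groups.

\begin{lemma}\label{lem:approx}
Let $G$ be compact and acceptable, $F$ torus-by-finite, and $\phi_1,\phi_2:F\to G$ homomorphisms such that $\phi_1(f)$ and $\phi_2(f)$ are conjugate for all $f$ of finite order. Then $\phi_1$ and $\phi_2$ are globally conjugate.
\end{lemma}

\begin{proof}
We first find a finite subgroup $E\subset F$ with $F^0E=F$. Let $\Pi=F/F^0$ and $m=|\Pi|$. Write $F^0$ additively, with the action of $\Pi$ by conjugation, and let $F^0[N]$ be the finite group of elements killed by $N$. Choose a section $s:\Pi\to F$ and write $s(a)s(b)=c(a,b)s(ab)$ with $c(a,b)\in F^0$. Associativity gives $a\cdot c(b,d)+c(a,bd)=c(a,b)+c(ab,d)$. Summing over $d$ and putting $u(a)=\sum_dc(a,d)$, we get $a\cdot u(b)+u(a)=m\,c(a,b)+u(ab)$. Choose $v(a)\in F^0$ with $m\,v(a)=u(a)$ and put $s'(a)=(-v(a))s(a)$. Then $s'(a)s'(b)=c'(a,b)s'(ab)$ with $c'(a,b)=c(a,b)-v(a)-a\cdot v(b)+v(ab)\in F^0[m]$. So $E=F^0[m]\,s'(\Pi)$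 is finite and closed under multiplication.

The finite groups $F_k=F^0[m\,k!]\,E$ increase and have dense union. The sets $\{g\in G: g\phi_1g^{-1}=\phi_2\text{ on }F_k\}$ are nonempty by acceptability, closed in the compact group $G$, and decreasing. An element of their intersection conjugates $\phi_1$ to $\phi_2$ on $F$.
\end{proof}

By \eqref{eq:Gammaplus}, $\Gamma_+$ is torus-by-finite. So under the hypotheses of Theorem~\ref{thm:B} we may conjugate $\phi_2$ and assume $\phi_1=\phi_2$ on $\Gamma_+$. Theorem~\ref{thm:B} is thereby reduced to the following statement. Example~\ref{ex:SO8}, where $\Gamma_+=T$, shows that acceptability is still needed in it.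

\begin{theorem}\label{thm:Bprime}
Let $G$ be compact and acceptable, $\Gamma$ a compact Lie group, and $\phi_1,\phi_2:\Gamma\to G$ homomorphisms with $\phi_1=\phi_2$ on $\Gamma_+$. Then there is $y\in G$ commuting with $\phi_1(\Gamma_+)$ such that $\phi_2=\mathrm{Ad}(y)\phi_1$.
\end{theorem}

\section{Groups in which a character decides conjugacy}\label{sec:characters}

Example~\ref{ex:U} extends to the orthogonal and symplectic groups and to $G_2$.

\begin{lemma}\label{lem:OSp}
Two homomorphisms $R_1,R_2$ of a compact group $\Sigma$ into $O(N)$, or into $Sp(N)\subset U(2N)$, with equal characters are conjugate in $O(N)$, or in $Sp(N)$.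
\end{lemma}

\begin{proof}
In both cases the group consists of the unitary operators that commute with an antiunitary operator $J$ with $J^2=\pm1$. Put $\tau(x)=JxJ^{-1}$, so that $\tau^2=1$. By Example~\ref{ex:U} there is a unitary $g$ with $gR_1g^{-1}=R_2$. Applying $\tau$ shows that $\tau(g)$ has the same property, so $c=g^{-1}\tau(g)$ commutes with $R_1$; also $\tau(c)=c^{-1}$. Let $c=\sum_zzE_z$ be the spectral decomposition. Then $\sum\bar z\,\tau(E_z)=\tau(c)=c^{-1}=\sum\bar zE_z$, and uniqueness of the spectral decomposition gives $\tau(E_z)=E_z$. Choose square roots $f(z)$ and put $b=\sum f(z)E_z$. Then $b$ commutes with $R_1$, $b^2=c$ and $\tau(b)=b^{-1}$. Hence $\tau(gb)=gcb^{-1}=gb$, and $gb$ conjugates $R_1$ to $R_2$.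
\end{proof}

For $G_2$ we recall the description by spinors. Let $V=\mathbb R^7$, with Clifford relation $x^2=-|x|^2$. The volume element $\omega=e_1\cdots e_7$ is central with $\omega^2=1$, and there is a real $8$-dimensional Euclidean module $\Delta$ on which $\omega$ acts as $1$ and unit vectors act orthogonally, hence skew-symmetrically. The group $Spin(7)$ consists of the products of an even number of unit vectors and covers $SO(7)$ by conjugation on $V$; its Lie algebra is spanned by the products $yy'$ with $y\perp y'$. It acts transitively on the unit sphere of $\Delta$, and for a suitable unit vector $v_0$ the stabilizer $\mathrm{Stab}(v_0)$ maps isomorphically onto $G_2\subset SO(7)$. The map $x\mapsto xv_0$ is an isometry of $V$ onto $v_0^\perp$.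

\begin{lemma}\label{lem:G2}
Two homomorphisms $\psi_1,\psi_2$ of a compact group $\Sigma$ into $G_2\subset SO(7)$ with equal $7$-dimensional characters are conjugate in $G_2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:OSp}, and since $\det(-1)=-1$ in $O(7)$, we have $\psi_2=g\psi_1g^{-1}$ with $g\in SO(7)$. Let $\tilde\psi_i:\Sigma\to\mathrm{Stab}(v_0)$ be the lifts and $\tilde g$ a lift of $g$. Both $\tilde g^{-1}\tilde\psi_2\tilde g$ and $\tilde\psi_1$ lift $\psi_1$, so $\tilde g^{-1}\tilde\psi_2\tilde g=\chi\tilde\psi_1$ for a homomorphism $\chi:\Sigma\to\{\pm1\}$, and $v_1=\tilde g^{-1}v_0$ satisfies $\tilde\psi_1(s)v_1=\chi(s)v_1$.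

It suffices to find $\tilde z\in Spin(7)$ with $\tilde zv_0=\pm v_1$ whose image $z$ commutes with $\psi_1(\Sigma)$. Then $\tilde g\tilde z\in\pm\mathrm{Stab}(v_0)$, so $gz\in G_2$, and $gz$ conjugates $\psi_1$ to $\psi_2$. If $v_1=\pm v_0$, take $\tilde z=1$. Otherwise $v_1=\cos\theta\,v_0+\sin\theta\,xv_0$ with $|x|=1$ and $\sin\theta\ne0$. We use the identity $\tilde\psi_1(s)(yv_0)=(\psi_1(s)y)v_0$ for $y\in V$.

\emph{The case $\chi\ne1$.} From $\langle v_1,v_0\rangle=\chi(s)\langle v_1,v_0\rangle$ we get $v_1\perp v_0$, so $v_1=\pm xv_0$, and the identity gives $\psi_1(s)x=\chi(s)x$. The element $\tilde z=x\omega$ is, up to sign, the product of an orthonormal basis of $x^\perp$, so it lies in $Spin(7)$. It commutes with $x$ and anticommutes with the six basis vectors, so $z$ is $1$ on $\mathbb Rx$ and $-1$ on $x^\perp$. This commutes with $\psi_1(\Sigma)$, which preserves $\mathbb Rx$, and $\tilde zv_0=xv_0=\pm v_1$.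

\emph{The case $\chi=1$.} Now $\tilde\psi_1(\Sigma)$ fixes $v_0$ and $v_1$, hence $xv_0$, so $\psi_1(\Sigma)$ fixes $x$. Let $U=x^\perp$. For $y\in U$ we have $\langle xyv_0,v_0\rangle=-\langle yv_0,xv_0\rangle=0$ and $\langle xyv_0,xv_0\rangle=\langle yv_0,v_0\rangle=0$, so $xyv_0=(Jy)v_0$ with $Jy\in U$. The map $J$ is orthogonal, $J^2=-1$ because $x^2=-1$, and applying $\tilde\psi_1(s)$ to $xyv_0=(Jy)v_0$ shows that $J$ commutes with $\psi_1(s)$. Choose an orthonormal basis $y_k,Jy_k$ $(k=1,2,3)$ of $U$ and put $a=\frac12\sum_ky_k\,Jy_k\in\mathfrak{spin}(7)$. Since $y_k(Jy_k)v_0=y_kxy_kv_0=-xy_k^2v_0=xv_0$, we get $av_0=\frac32xv_0$; since $a$ commutes with $x$, we get $a(xv_0)=-\frac32v_0$. So $\exp(ta)$ rotates the plane spanned by $v_0$ and $xv_0$, and $\tilde z=\exp(ta)$ maps $v_0$ to $v_1$ for a suitable $t$. The Clifford relations give $[a,y_k]=Jy_k$, $[a,Jy_k]=-y_k$ and $[a,x]=0$, so $z$ is $\exp(tJ)$ on $U$ and $1$ on $x$, and it commutes with $\psi_1(\Sigma)$.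
\end{proof}

To apply these lemmas we must deduce equality of characters from equality on $\Gamma_+$. For connected $\Gamma$ this holds because every element is conjugate into $T$. The twisted form of this fact is as follows.

\begin{lemma}\label{lem:twisted}
Let $K$ be a compact connected Lie group with maximal torus $S$, and $h$ an automorphism of $K$ that preserves $S$ and a positive system of roots. For every $\kappa\in K$ there is $k\in K$ with $k^{-1}\kappa\,h(k)\in S$.
\end{lemma}

\begin{proof}
We need a fixed point of the map $f:kS\mapsto\kappa h(k)S$ of the compact manifold $X=K/S$. By the Lefschetz theorem it suffices to show that $\sum_i(-1)^i\,\mathrm{tr}(f_*|H_i(X;\mathbb Q))\neq0$. Moving $\kappa$ to $1$ along a path, we see that $f$ is homotopic to the map $f_0$ induced by $h$. Identify $X$ with $K_{\mathbb C}/\mathcal B$, where $\mathcal B$ is the Borel subgroup of the complexification defined by the positive system. The $\mathcal B$-orbits on $X$ are complex cells, and the fundamental classes of their closures form a basis of $H_*(X)$, which lives in even degrees. The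 automorphism $h$ extends holomorphically to $K_{\mathbb C}$ and preserves $\mathcal B$, so $f_0$ maps cells biholomorphically onto cells and permutes this basis without signs. The Lefschetz number is the number of fixed basis elements, and the class of a point is one of them.
\end{proof}

The positive system cannot be omitted: for $K=SU(2)$, $h=\mathrm{Ad}(n)$ with $n\in N_K(S)\setminus S$ and $\kappa=n^{-1}$, we have $k^{-1}\kappa h(k)=n^{-1}\notin S$ for all $k$. This is the reason for working with $\Gamma_+$.

\section{Localization at a simple ideal}\label{sec:local}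

Let $G$ be compact and $\mathrm{Lie}(G)=\mathfrak z\oplus\bigoplus_{j\in J}\mathfrak m_j$, with $\mathfrak z$ the center and $\mathfrak m_j$ the simple ideals. Let $M_j\subset G^0$ be the connected subgroup with Lie algebra $\mathfrak m_j$; it is compact by (F5). A correction for the ideal $\mathfrak m_j$ may have to lie outside $M_j$, as in Proposition~\ref{prop:model}, but it should commute with everything that commutes with $M_j$. This suggests the double centralizer. Put
\[
C_j=Z_G(M_j),\qquad Q_j=Z_G(C_j),\qquad Z_j=Q_j\cap C_j,\qquad G_j=N_G(\mathfrak m_j).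
\]
These are closed subgroups, and $\mathrm{Lie}(C_j)=\mathfrak z\oplus\bigoplus_{i\ne j}\mathfrak m_i$. The definitions give the following properties.
\begin{itemize}
\item[(L1)] $M_j\subset Q_j$. The group $Z_j$ is abelian, it centralizes $Q_j$, $C_j$ and $M_j$, and $M_j\cap Z_j=Z(M_j)$. The group $G_j$ normalizes $M_j,C_j,Q_j,Z_j$.
\item[(L2)] $Q_j$ acts trivially on $\mathfrak z$ and on $\mathfrak m_i$ for $i\ne j$, and it preserves $\mathfrak m_j$. For $i\ne j$ the groups $Q_i$ and $Q_j$ commute: $Q_i$ centralizes $C_i\supset M_j$, so $Q_i\subset C_j$, and $Q_j$ centralizes $C_j$.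
\item[(L3)] $G$ permutes $J$, and $gQ_jg^{-1}=Q_{gj}$.
\end{itemize}

To obtain elements of $Q_j$ from Lemma~\ref{lem:approx} we would like to include $C_j$ in the test group, but $C_j$ need not be torus-by-finite. We include the normalizer of a maximal torus of $C_j$ instead. An element that centralizes this normalizer need not centralize $C_j$: in $SO(3)$ the rotation $\mathrm{diag}(-1,-1,1)$ centralizes $N(S)=O(2)$ and is not central. The next lemma shows that the defect is always conjugation by a canonical element $e$ of the torus; in this example $e=\theta^\vee(i)$ for the root $\theta$.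

\begin{lemma}\label{lem:canonical}
Let $C$ be a compact Lie group, $S$ a maximal torus, and $\alpha\in\mathrm{Aut}(C)$ trivial on $N=N_C(S)$. Then there is $e\in S$ such that $\alpha=\mathrm{Ad}(e)$ and $\beta(e)=e$ for every $\beta\in\mathrm{Aut}(C)$ with $\beta(S)=S$ and $\alpha\beta=\beta\alpha$.
\end{lemma}

\begin{proof}
By (F1), $\alpha|_{C^0}=\mathrm{Ad}(s)$ with $s\in S$. Since $\alpha$ is trivial on $N\cap C^0$, the element $s$ is fixed by the Weyl group $W$ of $C^0$. So $\theta^\vee(\theta(s))=1$ for every root $\theta$. Applying $\theta$ gives $\theta(s)^2=1$; and if $\theta(s)=-1$, then $\theta^\vee(-1)=1$. Let $\Theta=\{\theta:\theta(s)=-1\}$. It is $W$-stable and $\Theta=-\Theta$. For $\theta\in\Theta$ and any root $\theta'$ we have $(-1)^{\langle\theta',\theta^\vee\rangle}=\theta'(\theta^\vee(-1))=1$, so $\langle\theta',\theta^\vee\rangle$ is even. If $\theta,\theta'\in\Theta$ and $\theta'\neq\pm\theta$, the product $\langle\theta',\theta^\vee\rangle\langle\theta,\theta'^\vee\rangle\in\{0,1,2,3\}$ is divisible by $4$, so $\langle\theta',\theta^\vee\rangle=0$.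

Put $e=\prod\theta^\vee(i)$, the product over the pairs $\pm\theta$ in $\Theta$. This is well defined, since $(-\theta)^\vee(i)=\theta^\vee(-i)=\theta^\vee(i)\theta^\vee(-1)=\theta^\vee(i)$. If $\theta'\in\Theta$, only the pair $\pm\theta'$ contributes to $\theta'(e)$, and $\theta'(e)=i^{\pm2}=-1$. If $\theta'\notin\Theta$, then $\langle\theta',\theta^\vee\rangle\in\{0,\pm2\}$ for $\theta\in\Theta$, so $\theta'(e)=(-1)^k$, where $k$ is the number of pairs $\pm\theta$ with $\langle\theta',\theta^\vee\rangle\ne0$. The reflection $s_{\theta'}$ permutes these pairs, because $\langle\theta',(s_{\theta'}\theta)^\vee\rangle=-\langle\theta',\theta^\vee\rangle$. It fixes none of them, because $s_{\theta'}\theta=\pm\theta$ means that $\theta$ is orthogonal or proportional to $\theta'$. So $k$ is even and $\theta'(e)=1$. Thus $\theta'(e)=\theta'(s)$ for all roots, and $\mathrm{Ad}(e)=\alpha$ on $C^0$.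

The set $\Theta$ consists of the roots on whose root space $\alpha$ is $-1$. So any $\beta$ as in the statement preserves $\Theta$, and $\beta(e)=e$. For $n\in N$ the equality $\alpha(n)=n$ implies that $\beta=\mathrm{Ad}(n)$ commutes with $\alpha$, so $nen^{-1}=e$. Hence $\mathrm{Ad}(e)$ and $\alpha$ are both trivial on $N$, and they agree on $C^0N=C$ by (F2).
\end{proof}

\begin{lemma}\label{lem:localize}
Let $S$ be a maximal torus of $C=C_j$, and let $y\in G$ centralize $N_C(S)$. Then $y\in G_j$, and there is $e\in S$ such that $\rho=ye^{-1}$ lies in $Q_j$ and $e$ commutes with every $x\in G_j$ that normalizes $S$ and satisfies $yxy^{-1}x^{-1}\in Z_j$. The elements $\rho$ and $y$ act equally on $M_j$.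
\end{lemma}

\begin{proof}
For $i\ne j$, $\mathrm{Ad}(y)$ fixes $\mathrm{Lie}(S)\cap\mathfrak m_i\ne0$, so it preserves $\mathfrak m_i$ by (F3). Hence it preserves $\mathfrak m_j$, and $y$ normalizes $C$. Apply Lemma~\ref{lem:canonical} to $\alpha=\mathrm{Ad}(y)|_C$. Then $ye^{-1}$ centralizes $C$, and $e\in C$ acts trivially on $M_j$. For $x$ as stated, $yxy^{-1}$ and $x$ act equally on $C$, because $Z_j$ centralizes $C$. So $\beta=\mathrm{Ad}(x)|_C$ commutes with $\alpha$, and $xex^{-1}=e$.
\end{proof}

In types $A$ and $D$ the elements of $G_j$ may act on $M_j$ by outer automorphisms, and the correction must commute with them as well. The following construction puts such elements into the test group. Let $M=M_j$, $C=C_j$, let $S$ be a maximal torus of $C$, let $\hat M\to M$ be a finite connected cover, and let $\vartheta$ be an automorphism of $\hat M$ of order $2$ that descends to a nontrivial automorphism of $M$. Put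
\begin{equation}\label{eq:P}
P=\{x\in G_j:\ x\text{ acts on }M\text{ as }1\text{ or }\vartheta\},\qquad N_P=N_P(S),
\end{equation}
and let $\nu:P\to\{0,1\}=\mathbb Z/2$ be the homomorphism such that $x$ acts as $\vartheta^{\nu(x)}$. Its kernel is $C$, so $P^0=C^0$ and $S$ is a maximal torus of $P$. By (F2),
\begin{equation}\label{eq:NP}
N_P\text{ is torus-by-finite},\qquad N_P\supset N_C(S),\qquad P=C^0N_P,\qquad \nu(N_P)=\nu(P).
\end{equation}
If $B\subset\hat M$ is a torus-by-finite subgroup with $\vartheta(B)=B$, let $F=B\rtimes N_P$, with $p$ acting on $B$ as $\vartheta^{\nu(p)}$. Then $F^0=B^0\times S$ is a torus, and $(b,p)\mapsto\bar b\,p$ is a homomorphism $F\to G$.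

\emph{In Sections~\ref{sec:cocycles}--\ref{sec:typeA}, $G$ is compact and acceptable, $j\in J$ is fixed, $M=M_j$, $C=C_j$, and $S$ is a maximal torus of $C$.}

\section{Weyl group cocycles exclude spin groups and types $E$ and $F$}\label{sec:cocycles}

The simplest test groups are subgroups of the normalizer of a maximal torus $T_M$ of $M$, and the simplest way to make a second homomorphism is to multiply the inclusion by a function with values in $T_M$. For a subgroup $W'\subset W(M)$, a \emph{cocycle} is a map $c:W'\to T_M$ with $c(ww')=c(w)\,w(c(w'))$. A homomorphism from $W'$ to a subgroup of $T_M$ fixed pointwise by $W'$ is an example.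

\begin{lemma}\label{lem:cocycle}
Let $c:W'\to T_M$ be a cocycle such that for each $w\in W'$ there is $t\in T_M$ with $c(w)=t\,w(t)^{-1}$. Then one $t\in T_M$ works for all $w\in W'$.
\end{lemma}

\begin{proof}
Let $\tilde W'\subset N_M(T_M)$ be the preimage of $W'$, a torus-by-finite group, and write $w_n$ for the class of $n\in\tilde W'$. The cocycle identity says that $\phi_2(n)=c(w_n)n$ is a homomorphism. Since $tnt^{-1}=t\,w_n(t)^{-1}n$, it is element-conjugate to the inclusion $\phi_1$. By Lemma~\ref{lem:approx} there is $y\in G$ with $yny^{-1}=c(w_n)n$ for all $n$. As $c(1)=1$, the element $y$ centralizes $T_M$. So it preserves $\mathfrak m_j$ by (F3), and it acts on $M$ as $\mathrm{Ad}(t)$ with $t\in T_M$ by (F1). This $t$ works.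
\end{proof}

Call $c$ \emph{elementwise trivial} if it satisfies the hypothesis of the lemma and \emph{trivial} if it satisfies the conclusion. A cyclic $W'$ gives no obstruction, since a cocycle is determined by its value on a generator. The Klein four-group does.

\begin{proposition}\label{prop:spin}
The group $M$ is not of type $E_6,E_7,E_8,F_4$. If $M$ has type $B_n$, $n\ge3$, then $M\cong SO(2n+1)$. If $M$ has type $D_n$, $n\ge4$, then $M\cong SO(2n)$ or $M\cong PSO(2n)$.
\end{proposition}

\begin{proof}
\emph{Spin groups.} Consider $Spin(m)$ with $m=2n+1\ge7$ or $m=2n\ge8$. A maximal torus is the image of the homomorphism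
\[
t:\mathbb R^n\to Spin(m),\qquad t(\theta)=\prod_{i=1}^n\Bigl(\cos\frac{\theta_i}2+\sin\frac{\theta_i}2\,e_{2i-1}e_{2i}\Bigr),
\]
and $t(\theta)$ covers the rotation by the angles $\theta_i$ in $n$ orthogonal planes. Let $\varepsilon=-1$ generate the kernel of $Spin(m)\to SO(m)$. Then $t(\theta)\in\{1,\varepsilon\}$ if and only if $\theta\in2\pi\mathbb Z^n$, and in this case $t(\theta)=\varepsilon^{\sum\theta_i/2\pi}$. The Weyl group acts by $w(t(\theta))=t(w\theta)$, through all signed permutations of the coordinates if $m$ is odd and through those with an even number of sign changes if $m$ is even.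

Let $s$ change the signs of the coordinates $1,2$, and let $a$ swap the coordinates $1,2$ and change the sign of the coordinate $3$, and also of the coordinate $4$ if $m$ is even. These are commuting involutions in $W$. Let $W'=\{1,s,a,sa\}$, and let $c$ be the homomorphism $W'\to\langle\varepsilon\rangle$ with $c(s)=c(sa)=\varepsilon$ and $c(a)=1$. The equation $c(w)=t\,w(t)^{-1}$ reads $c(w)=t(\theta-w\theta)$.

The cocycle $c$ is elementwise trivial. For $w=s$ take $\theta=(\pi,0,\dots,0)$, for $w=sa$ take $\theta=(0,0,\pi,0,\dots,0)$; in both cases $\theta-w\theta=2\theta$ and $t(2\theta)=\varepsilon$. For $w=1,a$ take $\theta=0$. The cocycle is not trivial. Suppose that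
\begin{equation}\label{eq:spin}
t(\theta-s\theta)=\varepsilon,\qquad t(\theta-a\theta)=1 .
\end{equation}
Since $\theta-s\theta=(2\theta_1,2\theta_2,0,\dots)$, the numbers $\theta_1/\pi$ and $\theta_2/\pi$ are integers with odd sum. The first coordinate of $\theta-a\theta$ is $\theta_1-\theta_2\in2\pi\mathbb Z$, so their difference is even. This is a contradiction. By Lemma~\ref{lem:cocycle}, $M\not\cong Spin(m)$ for $m\ge7$.

\emph{Types $B$ and $D$.} By (F5), for $B_n$ only $SO(2n+1)$ remains. For $D_n$ there remain $SO(2n)$, $PSO(2n)$ and, for even $n$, the half-spin group $HSpin(2n)=Spin(2n)/\langle c_0\rangle$, where $c_0$ is a lift of $-1\in SO(2n)$. For $n=4$ the action on a half-spin representation identifies $HSpin(8)$ with $SO(8)$. Let $n\ge6$ be even and $M=HSpin(2n)$. The image $\bar c$ of $c$ in the torus of $M$ is elementwise trivial. If it were trivial, then for some $\theta$ we would have $t(\theta-s\theta)\in\{\varepsilon,\varepsilon c_0\}$ and $t(\theta-a\theta)\in\{1,c_0\}$. If $t(\theta')$ covers $-1$, all coordinates of $\theta'$ are odd multiples of $\pi$. But $\theta-s\theta$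 and $\theta-a\theta$ have fifth coordinate $0$. So \eqref{eq:spin} holds, which is impossible.

\emph{Exceptional types.} A subset $I$ of the simple roots of $(M,T_M)$ defines the Levi subgroup $L\supset T_M$ whose roots are the roots in the span of $I$. Let $L'$ be its derived group, $T_{L'}\subset T_M$ the maximal torus of $L'$ and $S_1=Z(L)^0$. Then $T_M=T_{L'}S_1$, and $W(L')\subset W(M)$ fixes $S_1$ pointwise. If $M$ is simply connected, so is $L'$: the simple coroots form a basis of the cocharacter lattice of $T_M$, so those belonging to $I$ span the cocharacter lattice of $T_{L'}$, and (F5) applies. Choose $I$ of type $D_5$ in $E_6\subset E_7\subset E_8$ and of type $B_3$ in $F_4$. For simply connected $M$, which includes $E_8$ and $F_4$, we get $L'\cong Spin(10)$ or $L'\cong Spin(7)$. For the adjoint forms of $E_6$ and $E_7$ we show that the center $Z$ of the simply connected group meets $L'$ trivially, so that $L'$ maps isomorphically onto its image. For $E_6$, the group $Z\cap L'$ lies in $Z\cong\mathbb Z/3$ and in $Z(L')\cong\mathbb Z/4$. For $E_7$, the group $L'$ lies in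 the derived group $L''$ of the Levi subgroup of type $E_6$, which is simply connected, and $Z\cap L''$ lies in $Z\cong\mathbb Z/2$ and in $Z(L'')\cong\mathbb Z/3$.

Take $W'\subset W(L')$ and $c:W'\to\langle\varepsilon\rangle\subset Z(L')$ as above. This is a cocycle with values in $T_M$, elementwise trivial through elements of $T_{L'}$. If it were trivial through $t=t's'$ with $t'\in T_{L'}$ and $s'\in S_1$, then $c(w)=t'w(t')^{-1}$ for all $w\in W'$, which was excluded. Lemma~\ref{lem:cocycle} rules out these types.
\end{proof}

\section{Type $D$: the missing reflection, and triality}\label{sec:typeD}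

The next lemma is the general form of the second half of Proposition~\ref{prop:model}.

\begin{lemma}\label{lem:D}
Let $M=SO(V)$ or $M=SO(V)/\{\pm1\}$ with $\dim V=2n\ge6$. Let $r$ be a reflection of $V$, and define $P,\nu,N_P$ by \eqref{eq:P} with $\hat M=SO(V)$ and $\vartheta=\mathrm{Ad}(r)$. There is $\rho\in Q_j$ that commutes with $N_P$ and acts on $M$ as $\mathrm{Ad}(u)$ for some $u\in O(V)$ with $\det u=-1$. If $\nu\ne0$, then $ur=ru$.
\end{lemma}

\begin{proof}
Choose the planes $V_i$ so that $V_0$ contains the line on which $r=-1$, put $q_0=r|_{V_0}$, and let $B,T',b_1,b_2$ be as in Section~\ref{sec:model}. Let $T_V=SO(V_0)\times T'$, a maximal torus of $SO(V)$.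

\emph{Step 1: if $\alpha_1\in\mathrm{Aut}(M)$ fixes $\bar B$ pointwise, then $\alpha_1=\mathrm{Ad}(d)$ with $d\in T_V$.} We cannot assume that $\alpha_1$ comes from $O(V)$, since $M=PSO(8)$ is allowed. No root $\pm e_i\pm e_k$ of $\mathfrak{so}(V)$ vanishes on $\mathrm{Lie}\,T'=\{e_0=0\}$, so the centralizer of $\mathrm{Lie}\,T'$ is $\mathrm{Lie}\,T_V$. Hence $\alpha_1$ preserves $\mathrm{Lie}\,T_V$. It is an isometry for the Killing form and fixes $\mathrm{Lie}\,T'$, so it is $\pm1$ on the orthogonal line $\mathfrak{so}(V_0)$. If the sign is $+1$, (F1) gives the claim. Suppose it is $-1$. Then $\mathrm{Ad}(r)^{-1}\alpha_1$ is trivial on $\mathrm{Lie}\,T_V$, so $\alpha_1=\mathrm{Ad}(rd)$ with $d=(d_0,d_1,\dots)\in T_V$, and $(rd)\,b\,(rd)^{-1}=\chi(b)\,b$ with $\chi(b)=\pm1$ for $b\in B$. On $V_0$ the element $b_1$ gives $R^{-1}=\chi(b_1)R$, so $\chi(b_1)=-1$. On $V_1$ the element $b_2$ is trivial, so $\chi(b_2)=1$. On $V_2$ both act as $q_2$, so $d_2q_2d_2^{-1}$ equals both $-q_2$ and $q_2$. This is a contradiction.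

\emph{Step 2: the test group.} Let $F=B\rtimes N_P$ and
\[
\phi_1(b,p)=\bar b\,p,\qquad\phi_2(b,p)=\overline{rbr^{-1}}\,p .
\]
Both are homomorphisms, because $(b,p)\mapsto(rbr^{-1},p)$ is an automorphism of $F$. To prove element-conjugacy, fix $(b,p)$, write $\nu=\nu(p)$ and $\beta=br^\nu\in O(V)$. Some reflection $g$ commutes with $\beta$: for $\nu=0$ by Lemma~\ref{lem:testD}, and for $\nu=1$ because $\det\beta=-1$ forces the eigenvalue $-1$, so that $\beta$ preserves a line. Let $a=rg\in SO(V)$. Then $a\beta a^{-1}=r\beta r^{-1}=rbr^{-1}r^\nu$, and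
\[
\bar a\,\bar b\,p\,\bar a^{-1}=\overline{a\,b\,r^\nu a^{-1}r^{-\nu}}\;p=\overline{(a\beta a^{-1})\,r^{-\nu}}\;p=\overline{rbr^{-1}}\;p .
\]

\emph{Step 3: the element $\rho$.} By Lemma~\ref{lem:approx} there is $y\in G$ with $y\phi_1y^{-1}=\phi_2$. It commutes with $N_P\supset N_C(S)$. Lemma~\ref{lem:localize} gives $e\in S$ commuting with $N_P$ such that $\rho=ye^{-1}\in Q_j$; thus $\rho$ commutes with $N_P$. Let $\alpha$ be the action of $\rho$ on $M$. Then $\alpha(\bar b)=\overline{rbr^{-1}}$ on $B$, so $\mathrm{Ad}(r)^{-1}\alpha=\mathrm{Ad}(d)$ by Step~1, and $\alpha=\mathrm{Ad}(u)$ with $u=rd$ and $\det u=-1$. If $\nu\ne0$, then by \eqref{eq:NP} some $p\in N_P$ acts on $M$ as $\mathrm{Ad}(r)$. It commutes with $\rho$, so $\mathrm{Ad}(uru^{-1})=\mathrm{Ad}(r)$ and $uru^{-1}=\pm r$. As $uru^{-1}$ is a reflection and $-r$ is not, $ur=ru$.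
\end{proof}

\begin{remark}\label{rem:SO}
Since $\mathrm{Ad}(u)$ is not inner, the lemma shows that $SO(2n)$ and $PSO(2n)$ are not acceptable for $n\ge3$. The group $O(2n)$ is strongly acceptable by Lemma~\ref{lem:OSp}; there $\rho=u=r$.
\end{remark}

For $M=PSO(8)$ elements of $G_j$ could act by automorphisms of order $3$ in $\mathrm{Out}(\mathfrak{so}(8))$, which do not come from $O(8)$, and then Lemma~\ref{lem:OSp} would be of no use. We exclude this case. Lemma~\ref{lem:D} forces such an automorphism to occur, with fixed group $PU(3)$, and we test with the group $E$ of Example~\ref{ex:PU3}. Outer automorphisms of $PU(3)$ can invert the commutator $\omega$ (complex conjugation inverts $x$ and fixes $z$), so we add the automorphism to the test group: the conjugating element must then commute with it, and this leaves only inner automorphisms of $PU(3)$.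

\begin{proposition}\label{prop:triality}
$M\not\cong PSO(8)$.
\end{proposition}

\begin{proof}
Suppose $M\cong PSO(8)$. Then $M=SO(V')/\{\pm1\}$ for each $V'\in\{V,S^+,S^-\}$. Lemma~\ref{lem:D}, applied to each $V'$, shows that the image of $Q_j$ in $\mathrm{Out}(\mathfrak{so}(8))=S_3$ contains the transposition that fixes $V'$. Since $M\subset Q_j$, the map $Q_j\to\mathrm{Aut}(\mathfrak{so}(8))$ is onto.

\emph{Step 1: the three representations restrict equally to $\mathfrak{su}(3)$.} Let $V=\mathfrak{su}(3)$ with the negative of the Killing form and $\iota=\mathrm{ad}:\mathfrak{su}(3)\to\mathfrak{so}(V)=\mathfrak{so}(8)$. Let $\alpha_1,\alpha_2$ be simple roots of $\mathfrak{su}(3)$. The weights of $V$ restrict to the roots and to $0$ twice, so we may name them such that $e_1,e_2,e_3,e_4$ restrict to $\alpha_1,\alpha_2,-\alpha_1-\alpha_2,0$. In each of $S^\pm$ every choice of the first three signs occurs once, so the restricted weights are the eight values $\frac12(\pm e_1\pm e_2\pm e_3)$. As $e_1+e_2+e_3$ restricts to $0$, these are $0,0,\pm e_1,\pm e_2,\pm e_3$. So $V,S^+,S^-$ have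 the same character as representations of $SU(3)$. Each is irreducible after complexification, and an orthogonal map of $V'$ that commutes with $\mathfrak{su}(3)$ is $\pm1$.

\emph{Step 2: an automorphism $\vartheta_1$ with $3$-cycle class and fixed algebra $\iota(\mathfrak{su}(3))$.} Let $\vartheta_0\in\mathrm{Aut}(\mathfrak{so}(8))$ have a $3$-cycle as outer class. Then $V\circ\vartheta_0$ is $S^+$ or $S^-$, so by Step~1 and Lemma~\ref{lem:OSp} we have $\vartheta_0\iota=\mathrm{Ad}(g)\iota$ with $g\in O(8)$. The automorphism $\vartheta_1=\mathrm{Ad}(g)^{-1}\vartheta_0$ fixes $\iota(\mathfrak{su}(3))$ pointwise. If $\det g=-1$, the class of $\vartheta_1$ is a transposition, so $\vartheta_1=\mathrm{Ad}(u')$ with $u'\in O(V')$, $\det u'=-1$, for some $V'$. Then $u'$ commutes with $\mathfrak{su}(3)$ on $V'$, so $u'=\pm1$ has determinant $1$, a contradiction. So $\det g=1$ and the class of $\vartheta_1$ is a $3$-cycle.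

As an $\mathfrak{su}(3)$-module, $\mathfrak{so}(8)=\Lambda^2V=\iota(\mathfrak{su}(3))\oplus Y$ with $\dim Y=20$. Let $X_1,X_2,X_{12}$ be root vectors for $\alpha_1,\alpha_2,\alpha_1+\alpha_2$. In $\Lambda^2V_{\mathbb C}$ the vectors $X_{12}\wedge X_1$ and $X_{12}\wedge X_2$ are killed by $X_1$ and $X_2$, because $[X_1,X_2]\in\mathbb CX_{12}$ and $[X_k,X_{12}]=0$. Their weights are $2\alpha_1+\alpha_2=3\varpi_1$ and $\alpha_1+2\alpha_2=3\varpi_2$, so they generate $\mathrm{Sym}^3\mathbb C^3$ and its dual, each of dimension $10$. Since $8+10+10=28$, $Y_{\mathbb C}$ is the sum of these two modules. They are not isomorphic and are exchanged by complex conjugation, so $Y$ is irreducible over $\mathbb R$. The fixed algebra of $\vartheta_1\ne1$ is a proper submodule containing $\iota(\mathfrak{su}(3))$, so it equals $\iota(\mathfrak{su}(3))$.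

\emph{Step 3: the test group.} Let $\tilde\vartheta\in Q_j$ act as $\vartheta_1$, and let $A\subset Q_j$ be the closure of $\langle\tilde\vartheta\rangle$, a compact abelian and hence torus-by-finite group. Let $U\subset M$ be the connected subgroup with Lie algebra $\iota(\mathfrak{su}(3))$. It is the image of $\mathrm{Ad}(SU(3))\cong PU(3)$, which has trivial center and so does not contain $-1$; hence $U\cong PU(3)$. The groups $U$, $A$, $C$ commute pairwise. Take $E\subset U$ and $\lambda$ from Example~\ref{ex:PU3}. The maps $(v,a,c)\mapsto vac$ and $(v,a,c)\mapsto\lambda(v)ac$ are homomorphisms from the torus-by-finite group $E\times A\times N_C(S)$ to $G$, and they are element-conjugate through elements of $U$. By Lemma~\ref{lem:approx} some $y\in G$ centralizes $A$ and $N_C(S)$ and induces $\lambda$ on $E$. By Lemma~\ref{lem:localize}, $y\in G_j$.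

\emph{Step 4: $y$ acts on $U$ by an inner automorphism.} The action $\alpha$ of $y$ on $\mathfrak{so}(8)$ commutes with $\vartheta_1$. So $\alpha$ preserves $\iota(\mathfrak{su}(3))$, and its outer class centralizes a $3$-cycle in $S_3$, which means that $\alpha=\vartheta_1^k\mathrm{Ad}(b)$ with $b\in SO(8)$. Since $\vartheta_1$ is trivial on $\iota(\mathfrak{su}(3))$, $\mathrm{Ad}(b)$ agrees with $\alpha$ there, and $b\,\mathrm{ad}(X)b^{-1}=\mathrm{ad}(\tau X)$ for an automorphism $\tau$ of $\mathfrak{su}(3)$. Viewed as an element of $O(V)$, $\tau$ satisfies the same identity $\tau\,\mathrm{ad}(X)\tau^{-1}=\mathrm{ad}(\tau X)$. So $\tau^{-1}b=\pm1$ by Step~1, and $\det\tau=\det b=1$. Inner automorphisms have determinant $1$. Complex conjugation $X\mapsto\bar X$ is $1$ on the $3$-dimensional space of real skew matrices and $-1$ on the $5$-dimensional space of imaginary symmetric traceless matrices, so outer automorphisms have determinant $-1$. Hence $\tau$ is inner, and an element of $U\cong PU(3)$ induces $\lambda$ on $E$. This contradicts Example~\ref{ex:PU3}.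
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Combine Propositions~\ref{prop:spin} and~\ref{prop:triality}.
\end{proof}

\section{Type $A$: the missing scalar}\label{sec:typeA}

Let $M=SU(n)/\mu$ with $n\ge3$ and $\mu$ a group of scalars. Call $x\in G_j$ \emph{linear} if it acts on $\mathfrak m_j$ by an inner automorphism and \emph{antilinear} otherwise. Antilinear elements invert $Z(M)$. In Section~\ref{sec:proof} we shall meet an intertwiner $h\in U(n)$ that commutes with an antiunitary operator, so that $\det h=\pm1$. If $\det h=-1$ and $n$ is even, we can move $h$ into $SU(n)$ only by a nonreal scalar such as $c=e^{i\pi/n}$, and conjugation by antiunitary operators then multiplies $ch$ by $c^{-2}$. The element $w$ below cancels this factor.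

\begin{lemma}\label{lem:A}
Let $n$ be even and $M=SU(n)/\mu$, where either $n\ge6$, or $n=4$ and $\mu=1$. Suppose that $G_j$ contains an antilinear element. Let $\zeta\in Z(M)$ be the image of the scalar $c^{-2}$, where $c=e^{i\pi/n}$. There is $w\in Z_j$ with $xwx^{-1}=w$ for linear $x\in G_j$ and $xwx^{-1}=\zeta^{-1}w$ for antilinear $x\in G_j$.
\end{lemma}

For example, let $\sigma$ be an antiunitary involution of $\mathbb C^n$. In $G=U(n)\rtimes\langle\sigma\rangle$ the scalar $w=c^{-1}$ has this property. In $G=SU(n)\rtimes\langle\sigma\rangle$ the element $w$ would be an $n$-th root of unity with $w^2=e^{-2\pi i/n}$, which is impossible for even $n$; so this group is not acceptable for even $n\ge4$.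

As in type $D$, we want a group $B\subset SU(n)$ normalized by an antiunitary involution $\sigma$ such that each element of $B\sigma$ preserves a complex line, and so commutes with a unitary of determinant $-1$, while the unitaries that commute with all of $B$ are scalars on blocks of even dimension. A block $M_2(\mathbb C)$ with $\sigma(A)=A^*$ provides the lines.

\begin{proof}
\emph{Step 1: the test group.} Write $\mathbb C^n=M_2(\mathbb C)\oplus\mathbb C^{n-4}$ with the orthonormal basis formed by the matrix units $E_{ab}$ and the standard vectors $e_k$, and let $\sigma(A,v)=(A^*,\bar v)$, an antiunitary involution. For $g_1,g_2\in SU(2)$ put $\pi(g_1,g_2)A=g_1Ag_2^*$, a unitary map of $M_2(\mathbb C)$ of determinant $1$. Let $T_1\subset SU(2)$ be the diagonal torus and $N_1$ its normalizer, which consists of the diagonal and the antidiagonal matrices. Let $B\subset SU(n)$ be the group of all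
\[
b=\bigl(s\,\pi(g_1,g_2),\ \tau\bigr),\qquad s\in U(1),\quad g_1,g_2\in N_1,\quad\tau\in U(n-4)\text{ monomial},\quad s^4\det\tau=1 .
\]
It is a closed group of monomial matrices, hence torus-by-finite. It is normalized by $\sigma$, since $\sigma\,s\pi(g_1,g_2)\,\sigma^{-1}=\bar s\,\pi(g_2,g_1)$ and $\sigma\tau\sigma^{-1}=\bar\tau$. Define $P,\nu,N_P$ by \eqref{eq:P} with $\hat M=SU(n)$ and $\vartheta=\mathrm{Ad}(\sigma)$. By (F4) every element of $G_j$ acts on $M$ as an element of $M$ composed with $1$ or $\vartheta$. So $G_j=MP$, the linear elements form $MC$, and $\nu$ is onto. By \eqref{eq:NP}, $N_P$ contains an antilinear element. Let $F=B\rtimes N_P$ and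
\[
\phi_1(b,p)=\bar b\,p,\qquad\phi_2(b,p)=\zeta^{\nu(p)}\,\bar b\,p,\qquad\nu(p)\in\{0,1\}.
\]
The map $\phi_2$ is a homomorphism. The only case to check is a product of two elements with $\nu=1$, where moving the second $\zeta$ to the left past an antilinear element inverts it.

\emph{Step 2: element-conjugacy.} For $\nu(p)=0$ the two images are equal. Let $\nu(p)=1$ and $Y=b\sigma$, so that $YA=s\,g_1A^*g_2^*$ on $M_2(\mathbb C)$. Let $v\in\mathbb C^2$ be an eigenvector of $g_2g_1$, with eigenvalue $\kappa$, and put $v'=g_1v$. Then
\[
Y(v'v^*)=s\,(g_1v)(g_2v')^*=s\bar\kappa\;v'v^* .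
\]
So the antiunitary map $Y$ preserves the line $\mathbb Cv'v^*$ and its orthogonal complement in $\mathbb C^n$. It commutes with the unitary $u'$ that is $-1$ on the line and $1$ on the complement. Put $a=c^{-1}u'$. Then $\det a=-c^{-n}=1$ and $aYa^{-1}=c^{-1}Yc=c^{-2}Y$, so
\[
\bar a\,\bar b\,p\,\bar a^{-1}=\overline{a\,b\,\sigma a^{-1}\sigma^{-1}}\;p=\overline{aYa^{-1}\sigma^{-1}}\;p=\zeta\,\bar b\,p .
\]

\emph{Step 3: the element $\rho$.} By Lemma~\ref{lem:approx} there is $y\in G$ that centralizes $\bar B$ and $N_C(S)$ and satisfies $yxy^{-1}=\zeta x$ for antilinear $x\in N_P$. Since $\zeta\in Z(M)\subset Z_j$, Lemma~\ref{lem:localize} gives $e\in S$ commuting with $N_P$ such that $\rho=ye^{-1}\in Q_j$. Then $\rho$ centralizes $\bar B$, and $\rho x\rho^{-1}=\zeta x$ for antilinear $x\in N_P$. The action of $\rho$ on $M$ lifts to $\mathrm{Ad}(g)$ on $SU(n)$, with $g$ unitary or antiunitary, and $gbg^{-1}=\eta(b)b$ with $\eta(b)\in\mu$ for $b\in B$. By continuity $\eta=1$ on $B^0$. The hypothesis on $(n,\mu)$ serves to control $\eta$ in the next step.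

\emph{Step 4: $g$ is a unitary scalar on each block.} Let $b_0=(i\cdot1,1)\in B$. Then $\eta(b_0)=1$: for $n=4$ because $\mu=1$, and for $n\ge6$ because the path $(s\cdot1,\mathrm{diag}(s^{-4},1,\dots,1))$ joins $1$ to $b_0$ in $B$. An antiunitary map that commutes with $b_0$ would map the eigenspace for $i$ onto the eigenspace for $-i$, which is zero. So $g$ is unitary.

The lines $\mathbb CE_{ab}$, $\mathbb Ce_k$ carry distinct characters of $B^0$. Indeed, $\pi(T_1\times T_1)$ acts on the $E_{ab}$ by four distinct nontrivial characters and trivially on the $e_k$, and the diagonal $\tau$ of determinant $1$ with entries $z,z^{-1}$ in the places $k,l$ and $1$ elsewhere separate $e_k$ from $e_l$. So $g$ is diagonal. For $b=(\pi(g_1,g_2),1)$ we have $\eta(b)=1$: for $n=4$ because $\mu=1$, and for $n\ge6$ because $b$ and $gbg^{-1}$ are trivial on $\mathbb C^{n-4}\ne0$. These elements permute the lines $\mathbb CE_{ab}$ transitively, so $g$ is a scalar $a_1$ on $M_2(\mathbb C)$. For $b=(1,\tau)$ with $\det\tau=1$ we have $\eta(b)=1$ because $b$ and $gbg^{-1}$ are trivial on $M_2(\mathbb C)$.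 The matrices $\tau$ with $e_k\mapsto e_l\mapsto-e_k$ permute the lines $\mathbb Ce_k$ transitively, so $g$ is a scalar $a_2$ on $\mathbb C^{n-4}$. Scale $g$ so that $\det g=a_1^4a_2^{n-4}=1$.

\emph{Step 5: the element $w$.} Let $t_0=\bar g\in M$ and $w_0=\rho t_0^{-1}$. Then $w_0\in Q_j$ acts trivially on $M$, so $w_0\in Z_j$. Fix an antilinear $x\in N_P$. Since $\sigma g\sigma^{-1}=g^{-1}$, we have $xt_0^{-1}x^{-1}=t_0$. Substituting $\rho=w_0t_0$ in $\rho\,(x\rho^{-1}x^{-1})=\zeta$ and using (L1), we get
\[
t_0^2=\zeta\,(xw_0x^{-1})\,w_0^{-1}\in Z_j\cap M=Z(M).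
\]
So $g^2$ is a scalar, $a_2=\pm a_1$ if $n\ge6$, and $a_1^n=1$ because $n-4$ is even. Let $a_0\in Z(M)$ be the image of the scalar $a_1\in SU(n)$. Then $t_0^2=a_0^2$, so $xw_0x^{-1}=\zeta^{-1}a_0^2w_0$. For $w=w_0a_0\in Z_j$ we get $xwx^{-1}=\zeta^{-1}a_0^2w_0a_0^{-1}=\zeta^{-1}w$. Finally, $M$ and $C$ act trivially on $Z_j$, the linear elements form $MC$, and the antilinear ones form $MCx$.
\end{proof}

\section{Proof of Theorem~\ref{thm:Bprime}}\label{sec:proof}

Let $G,\Gamma,\phi_1,\phi_2$ be as in Theorem~\ref{thm:Bprime}, and write $\phi$ for the common restriction of $\phi_1,\phi_2$ to $\Gamma_+$. Let $d\phi_i^{(j)}:\mathrm{Lie}\,\Gamma\to\mathfrak m_j$ be the component of $d\phi_i$ in $\mathfrak m_j$; it is a homomorphism of Lie algebras. For $\gamma\in\Gamma_+$ the map $\mathrm{Ad}(\phi(\gamma))$ preserves $\mathfrak z$ and permutes the simple ideals, so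
\begin{equation}\label{eq:equiv}
d\phi_i^{(\gamma j)}(\mathrm{Ad}(\gamma)\xi)=\mathrm{Ad}(\phi(\gamma))\,d\phi_i^{(j)}(\xi)\qquad(\xi\in\mathrm{Lie}\,\Gamma),
\end{equation}
where $\Gamma_+$ acts on $J$ through $\phi$. Let $K=[\Gamma^0,\Gamma^0]$. It is compact and semisimple, and $\mathrm{Lie}\,\Gamma=\mathrm{Lie}\,K+\mathrm{Lie}\,T$.

\subsection{One simple ideal}

Fix $j$, write $M=M_j$, and let $H_+$ be the stabilizer of $j$ in $\Gamma_+$. It is closed of finite index and contains $T$.

\begin{proposition}\label{prop:local}
There is $\hat h\in Q_j$ commuting with $\phi(H_+)$ such that $\mathrm{Ad}(\hat h)\,d\phi_1^{(j)}=d\phi_2^{(j)}$.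
\end{proposition}

The proof occupies this subsection. By Theorem~\ref{thm:C} and (F5), $M$ falls under one of the rows of the following table, which specifies a cover $\hat M\to M$ and a compact group $L$ of real-linear operators with identity component $\hat M$. In row (A), $\sigma$ is an antiunitary involution of $\mathbb C^n$ and $L=SU(n)\cup SU(n)\sigma$.
\begin{center}
\begin{tabular}{llll}
case & $M$ & $\hat M$ & $L$\\
\hline
(A) & type $A_{n-1}$, $n\ge3$, $M\not\cong SO(6)$ & $SU(n)$ & $SU(n)\rtimes\langle\sigma\rangle$\\
(B) & $SO(2n+1)$, $n\ge3$ & $SO(2n+1)$ & $SO(2n+1)$\\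
(C) & type $C_n$, $n\ge1$ & $Sp(n)$ & $Sp(n)$\\
(D) & $SO(2n)$, $n\ge3$, or $PSO(2n)$, $n\ge5$ & $SO(2n)$ & $O(2n)$\\
(G) & $G_2$ & $G_2$ & $G_2$
\end{tabular}
\end{center}
The map $L\to\mathrm{Aut}(\mathfrak m_j)$ has finite kernel, and its image contains the image of $G_j$. By (F4) the map is onto except for $M=SO(8)$. In that case an element of $G_j$ induces an automorphism of the group $SO(8)=SO(V)$; its outer class fixes $V$, since $S^\pm$ are not representations of $SO(V)$, so it comes from $O(8)$.

\medskip
\noindent\emph{Linearization.} The group $\phi(H_+)$ acts on $\mathfrak m_j$, but it need not act on the standard representation of $L$, and neither need $\phi_i(K)$. We pass to covers of $H_+$ and $K$ separately and combine them in a semidirect product, so that no compatibility along $T\cap K$ is required. Let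
\[
\tilde H_+=\{(x,l)\in H_+\times L:\ \mathrm{Ad}(\phi(x))=\mathrm{Ad}(l)\text{ on }\mathfrak m_j\},
\]
a compact group that maps onto $H_+$ with finite kernel. Let $\tilde K$ be the simply connected cover of $K$, which is compact, and $\tilde T\subset\tilde K$ the maximal torus with Lie algebra $\mathrm{Lie}\,T\cap\mathrm{Lie}\,K$. Conjugation by $x\in H_+$ lifts to an automorphism $k\mapsto x\cdot k$ of $\tilde K$ that preserves $\tilde T$ and $\Delta^+$. Let $m_i:\tilde K\to\hat M$ be the homomorphism with differential $d\phi_i^{(j)}|_{\mathrm{Lie}\,K}$. By \eqref{eq:equiv}, $l\,m_i(k)\,l^{-1}=m_i(x\cdot k)$ for $(x,l)\in\tilde H_+$. Hence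
\[
R_i:\Sigma=\tilde K\rtimes\tilde H_+\to L,\qquad R_i\bigl(k,(x,l)\bigr)=m_i(k)\,l,
\]
are homomorphisms of a compact group. Since $\phi_1=\phi_2$ on $T$, we have $m_1=m_2$ on $\tilde T$, so $R_1=R_2$ on $\tilde T\rtimes\tilde H_+$. In $\Sigma$ we have $k^{-1}\bigl(\kappa,(x,l)\bigr)k=\bigl(k^{-1}\kappa\,(x\cdot k),(x,l)\bigr)$, so by Lemma~\ref{lem:twisted} every element of $\Sigma$ is conjugate under $\tilde K$ into $\tilde T\rtimes\tilde H_+$. Therefore
\begin{equation}\label{eq:conj}
R_1(s)\text{ and }R_2(s)\text{ are conjugate under }\hat M\text{ for every }s\in\Sigma .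
\end{equation}

Call $h$ an \emph{intertwiner} if $h\in L$, or $h\in U(n)$ in case (A), and $hR_1h^{-1}=R_2$. Restricting to $\tilde H_+$ and to $\tilde K$, we see that an intertwiner commutes with all $l$ such that $(x,l)\in\tilde H_+$ and satisfies $hm_1h^{-1}=m_2$.

\begin{lemma}\label{lem:criterion}
Let $h$ be an intertwiner.
\begin{enumerate}
\item[(a)] If $\hat h\in Q_j$ acts on $\mathfrak m_j$ as $\mathrm{Ad}(h)$ and commutes with $\phi(H_+)$, then $\hat h$ is as required in Proposition~\ref{prop:local}.
\item[(b)] If $h\in\hat M$, then $\hat h=\bar h\in M$ satisfies the hypotheses of \textup{(a)}.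
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On $\mathrm{Lie}\,K$ the required identity is the differential of $hm_1h^{-1}=m_2$. For $\xi\in\mathrm{Lie}\,T$, $\mathrm{Ad}(\hat h)$ fixes $d\phi_1(\xi)=d\phi_2(\xi)$, because $\hat h$ commutes with $\phi(T)$. By (L2) it preserves every summand of $\mathrm{Lie}(G)$, so it fixes the component in $\mathfrak m_j$.

(b) For $(x,l)\in\tilde H_+$, conjugation by $l$ on the connected group $\hat M$ covers conjugation by $\phi(x)$ on $M$, since both have the same differential. So $\phi(x)\bar h\phi(x)^{-1}=\overline{lhl^{-1}}=\bar h$.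
\end{proof}

\noindent\emph{Cases (B), (C), (G).} By \eqref{eq:conj} the standard characters of $R_1$ and $R_2$ agree. Lemmas~\ref{lem:OSp} and~\ref{lem:G2} give an intertwiner $h\in\hat M$; in case (B) we replace $h\in O(2n+1)$ by $-h$ if $\det h=-1$. Lemma~\ref{lem:criterion}(b) applies.

\medskip
\noindent\emph{Case (A).} For $(x,l)\in\tilde H_+$ the operator $l$ is unitary or antiunitary according as $\phi(x)\in G_j$ is linear or antilinear. If all $l$ are unitary, then $R_1,R_2:\Sigma\to SU(n)$ have equal characters, so by Example~\ref{ex:U} there is an intertwiner in $U(n)$, and a scalar multiple of it lies in $SU(n)$. Lemma~\ref{lem:criterion}(b) applies.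

Suppose that antiunitary $l$ occur. We regard $\mathbb C^n$ as $\mathbb R^{2n}$ and add the scalars to the group, to force the intertwiner to be complex linear. Whether $R_i(k,(x,l))$ is unitary depends only on $l$. Form $U(1)\rtimes\Sigma$, where $(k,(x,l))$ acts on $U(1)$ trivially if $l$ is unitary and by inversion otherwise. Then $(z,s)\mapsto zR_i(s)$ are homomorphisms to $O(2n)$. By \eqref{eq:conj}, $zR_1(s)$ and $zR_2(s)$ are conjugate under $SU(n)$, so the characters agree. Lemma~\ref{lem:OSp} gives $h\in O(2n)$ that conjugates the first homomorphism to the second. It commutes with $U(1)$, so $h\in U(n)$ is an intertwiner. For antiunitary $l$ we have $\det(lhl^{-1})=\overline{\det h}$, so $lhl^{-1}=h$ gives $\det h=\pm1$.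

If $\det h=1$, Lemma~\ref{lem:criterion}(b) applies to $h$. If $\det h=-1$ and $n$ is odd, it applies to $-h$. Let $\det h=-1$ and $n$ be even. If $M=PU(n)=U(n)/U(1)$, let $\hat h\in M$ be the class of $h$. Conjugation by $\phi(x)$ on $PU(n)$ is induced by conjugation by $l$ on $U(n)$, which fixes $h$, so Lemma~\ref{lem:criterion}(a) applies. Otherwise $n\ge6$, or $n=4$ and $M=SU(4)$, because $SU(4)/\{\pm1\}\cong SO(6)$ is excluded. Take $c,\zeta,w$ from Lemma~\ref{lem:A}. Then $\det(ch)=-c^n=1$. Let $h'\in M$ be the image of $ch\in SU(n)$ and $\hat h=h'w\in Q_j$, which acts on $\mathfrak m_j$ as $\mathrm{Ad}(h)$. Let $(x,l)\in\tilde H_+$. If $l$ is unitary, it commutes with $ch$, and $\phi(x)$ commutes with $h'$ and with $w$. If $l$ is antiunitary, then $l(ch)l^{-1}=c^{-1}h=c^{-2}(ch)$, so $\phi(x)h'\phi(x)^{-1}=\zeta h'$, while $\phi(x)w\phi(x)^{-1}=\zeta^{-1}w$. In both cases $\phi(x)$ commutes with $\hat h$, and Lemma~\ref{lem:criterion}(a) applies.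

\medskip
\noindent\emph{Case (D).} By \eqref{eq:conj} and Lemma~\ref{lem:OSp} there is an intertwiner $h\in O(2n)$. If $\det h=1$, Lemma~\ref{lem:criterion}(b) applies. Let $\det h=-1$. Fix a maximal torus $S$ of $C=C_j$ and a reflection $r$, and take $P,\nu,N_P,\rho,u$ from Lemma~\ref{lem:D}. Put $s=hu^{-1}\in SO(2n)$ and $\hat h=\bar s\rho\in Q_j$, which acts on $\mathfrak m_j$ as $\mathrm{Ad}(su)=\mathrm{Ad}(h)$. Let $(x,l)\in\tilde H_+$. Since $l\in SO(2n)\cup SO(2n)r$, we have $\phi(x)\in MP=MC^0N_P$ by \eqref{eq:NP}. As $C^0$ centralizes $Q_j$, the element $\phi(x)$ acts on $Q_j$ as $\bar m\,p$ with $m\in SO(2n)$ and $p\in N_P$. Write $\nu=\nu(p)$. Comparing the actions on $M$ gives $l=\pm mr^\nu$. Since $p$ commutes with $\rho$ and $\rho$ acts on $M$ as $\mathrm{Ad}(u)$,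
\[
\phi(x)\,\hat h\,\phi(x)^{-1}=\bar m\;\overline{r^\nu sr^{-\nu}}\;\rho\;\bar m^{-1}=\overline{m\,r^\nu sr^{-\nu}\,u\,m^{-1}u^{-1}}\;\rho .
\]
Now $l$ commutes with $h=su$, and $u$ commutes with $r^\nu$ by the last statement of Lemma~\ref{lem:D}. So $su=mr^\nu\,su\,r^{-\nu}m^{-1}=m\,r^\nu sr^{-\nu}\,u\,m^{-1}$, and the right side of the display is $\bar s\rho=\hat h$. Lemma~\ref{lem:criterion}(a) applies. This completes the proof of Proposition~\ref{prop:local}.

\subsection{All ideals at once}

\begin{proof}[Proof of Theorem~\ref{thm:Bprime}]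
Choose representatives $j$ of the orbits of $\Gamma_+$ on $J$ and elements $\hat h_j\in Q_j$ as in Proposition~\ref{prop:local}. For $\gamma\in\Gamma_+$ put $\hat h_{\gamma j}=\phi(\gamma)\hat h_j\phi(\gamma)^{-1}$, which lies in $Q_{\gamma j}$ by (L3). This is well defined, because $\hat h_j$ commutes with the image of the stabilizer of $j$. By \eqref{eq:equiv}, for $\xi\in\mathrm{Lie}\,\Gamma$,
\[
\mathrm{Ad}(\hat h_{\gamma j})\,d\phi_1^{(\gamma j)}(\mathrm{Ad}(\gamma)\xi)=\mathrm{Ad}(\phi(\gamma))\,\mathrm{Ad}(\hat h_j)\,d\phi_1^{(j)}(\xi)=d\phi_2^{(\gamma j)}(\mathrm{Ad}(\gamma)\xi),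
\]
so $\mathrm{Ad}(\hat h_a)\,d\phi_1^{(a)}=d\phi_2^{(a)}$ for all $a\in J$. Let $y=\prod_{a\in J}\hat h_a$. By (L2) the factors commute. Conjugation by $\phi(\gamma)$ permutes them, so $y$ commutes with $\phi(\Gamma_+)$. Again by (L2), $\mathrm{Ad}(y)$ acts on $\mathfrak m_a$ as $\mathrm{Ad}(\hat h_a)$ and trivially on $\mathfrak z$. The components of $d\phi_1$ and $d\phi_2$ in $\mathfrak z$ vanish on the semisimple algebra $\mathrm{Lie}\,K$ and agree on $\mathrm{Lie}\,T$, so they are equal. Hence $\mathrm{Ad}(y)\,d\phi_1=d\phi_2$, and $\mathrm{Ad}(y)\phi_1=\phi_2$ on $\Gamma^0$. On $\Gamma_+$ we have $\mathrm{Ad}(y)\phi_1=\phi_1=\phi_2$. By \eqref{eq:Gammaplus}, $\phi_2=\mathrm{Ad}(y)\phi_1$ on $\Gamma$.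
\end{proof}

By the reductions of Section~\ref{sec:reductions} this proves Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A}.

\begin{thebibliography}{9}

\bibitem{Hochschild}
Hochschild, \emph{The Structure of Lie Groups}.

\bibitem{Yu}
Jun Yu, \emph{Acceptable compact Lie groups}, arXiv:1806.06316 (2018).

\end{thebibliography}
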